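# Cores of Cayley graphs on elementary abelian groups: a typed set that is a retract of a vector space

## A set with types inside a vector space

Fix a prime $p$, write $\mathbb F=\mathbb F_p$, and let $B=\mathbb F^n$ with $n\ge 2$. For a finite set $M$ let $\mathrm{Fun}(M)$ be the space of all functions $M\to\mathbb F$, and let $\mathrm{Aff}\subset\mathrm{Fun}(B)$ be the space of affine functions. "E.a." means "elementary abelian $p$-group"; written additively, this is the same thing as a finite $\mathbb F$-vector space.

The object on which everything turns is a finite set $Y$ whose ordered pairs carry labels called types. It is built from a function $\ell$ on $B$, and it comes with a map $j$ into a vector space and a map $F$ back. We set it up first and say afterwards what it is for.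

**Linearizing $B$.** Let $V$ be the $\mathbb F$-space with basis $(e_b)_{b\in B}$. Let $\pi:V\to B$ be the linear map with $\pi(e_b)=b$. For a function $\alpha$ on $B$ with values in an $\mathbb F$-space, let $\tilde\alpha$ be the linear map on $V$ with $\tilde\alpha(e_b)=\alpha(b)$. For a subspace $Z\le B$ put $V_Z=\langle e_b-e_{b'}: b-b'\in Z\rangle$. Let $\mathrm{Fun}(B)_Z$ be the space of functions on $B$ invariant under translation by $Z$, and $\mathrm{Fun}(V)_Z$ the space of functions on $V$ invariant under translation by $V_Z$.

**The target space $T$.** Let $\mathbb F[B]$ have basis $[b]$, $b\in B$, and pair it with $\mathrm{Fun}(B)$ by $\langle\sum_b w_b[b],\alpha\rangle=\sum_b w_b\alpha(b)$. Put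
$$T=\mathrm{Aff}^\perp\subseteq\mathbb F[B],\qquad J_Z=(\mathrm{Fun}(B)_Z)^\perp\subseteq \mathbb F[B].$$
So $T^*=\mathrm{Fun}(B)/\mathrm{Aff}$. Let $(a_i,Z_i)_{i\in I}$ be the finite list of all pairs with $0\ne Z_i\le B$ a subspace and $0\ne a_i\in T\cap J_{Z_i}$.

**Example.** Let $p=2$, $n=2$. Then $\dim\mathrm{Fun}(B)=4$ and $\dim\mathrm{Aff}=3$, so $T$ is spanned by $a=\sum_{b\in B}[b]$. A function invariant under a nonzero $Z$ takes each value an even number of times, so $a\in J_Z$ for each of the four nonzero subspaces $Z$ (three lines and $B$). Hence $|I|=4$ and all $a_i=a$.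

**Lemma 1.** The $a_i$ span $T$.

*Proof.* For $x\neq0$ and any $y$ consider $[x+y]-[x]-[y]+[0]$. It kills affine functions, so it lies in $T$. It kills $\alpha$ with $\alpha(\cdot+x)=\alpha$, because then $\alpha(x+y)=\alpha(y)$ and $\alpha(x)=\alpha(0)$; so it lies in $J_{\langle x\rangle}$. If it is nonzero, it is one of the $a_i$. A function $\alpha$ orthogonal to all these elements satisfies $\alpha(x+y)-\alpha(x)-\alpha(y)+\alpha(0)=0$ for all $x,y$ (for $x=0$ this is trivial), so $\alpha-\alpha(0)$ is additive, hence linear over $\mathbb F_p$, and $\alpha\in\mathrm{Aff}$. So the span of these elements is $\mathrm{Aff}^\perp=T$. $\square$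

**The input.** Suppose we have a function $\ell:B\to T$ and functions $h_i\in\mathrm{Fun}(V)_{Z_i}$ $(i\in I)$ such that
$$\ell(\pi(v))-\tilde\ell(v)=\sum_{i\in I}h_i(v)\,a_i\qquad(v\in V).\tag{1}$$
Write $h=(h_i)_i:V\to\mathbb F^I$. We say that $\ell$ solves (1) if such $h_i$ exist.

**The construction.** Put
$$Y=\Bigl\{(b,c)\in B\times\mathbb F^I:\sum_ic_ia_i=\ell(b)\Bigr\},\qquad L=\Bigl\{(v,c)\in V\times\mathbb F^I:\sum_ic_ia_i=\tilde\ell(v)\Bigr\},$$
$$j:Y\to L,\quad j(b,c)=(e_b,c);\qquad\qquad F:L\to Y,\quad F(v,c)=(\pi(v),\,c+h(v)).$$
$L$ is an $\mathbb F$-vector space, and $Y$ is just a set. The map $j$ is well defined since $\tilde\ell(e_b)=\ell(b)$, and it is injective. The map $F$ lands in $Y$ because of (1): $\sum_i(c_i+h_i(v))a_i=\tilde\ell(v)+\ell(\pi(v))-\tilde\ell(v)=\ell(\pi(v))$. By Lemma 1 every fibre of $Y\to B$ is nonempty. It is a coset of $\{c:\sum c_ia_i=0\}$, so $|Y|$ is a power of $p$ and $|Y|\ge p^n$.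

**Types.** For $d\in B$ let $I(d)=\{i\in I:d\in Z_i\}$. Then $I(d)=I(-d)$ and $I(0)=I$. The type of $y=(b,c)$, $y'=(b',c')$ in $Y$ is
$$t(y,y')=\bigl(d,\,(c'_i-c_i)_{i\in I(d)}\bigr),\qquad d=b'-b.\tag{2}$$
Types are negated componentwise, so $t(y',y)=-t(y,y')$. Also $t(y,y')=0$ if and only if $y=y'$: for $d=0$ all coordinates of $c'-c$ are recorded. Let $\mathcal T=-\mathcal T$ be the set of types that occur. A permutation $g$ of $Y$ preserves types if $t(gy,gy')=t(y,y')$ for all $y,y'$.

In the example above, if $d\ne0$ spans the line $Z_1$ and $Z_4=B$, then the type records $d$ and the two differences $c_1'-c_1$, $c_4'-c_4$. It forgets the other two coordinates.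

**Lemma 2.** (a) If $x,x'\in L$ and $x'-x=j(y')-j(y)$ with $y,y'\in Y$, then $t(F(x),F(x'))=t(y,y')$. (b) The type-preserving permutations of $Y$ act transitively.

*Proof.* (a) Let $v,v'$ be the $V$-components of $x,x'$, and $y=(b,c)$, $y'=(b',c')$. Then $v'-v=e_{b'}-e_b$, so $\pi(v')-\pi(v)=b'-b=d$. For $i\in I(d)$ we have $b'-b\in Z_i$, so $v'-v\in V_{Z_i}$ and $h_i(v')=h_i(v)$. Hence the $i$-th coordinates of $F(x')$ and $F(x)$ differ by the difference of the $i$-th coordinates of $x'$ and $x$, which is $c'_i-c_i$.

(b) For $x\in L$ put $\alpha_x(y)=F(x+j(y))$. By (a), applied to $x+j(y)$ and $x+j(y')$, the map $\alpha_x$ preserves types. Since type $0$ means equality, it is injective, hence bijective. Let $(b_0,c_0),(b_1,c_1)\in Y$. Choose $v$ with $\pi(v)=b_1-b_0$ and put $c^*=c_1-c_0-h(v+e_{b_0})$. By (1) at $v+e_{b_0}$, where $\pi(v+e_{b_0})=b_1$,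
$$\sum_i c_i^*a_i=\ell(b_1)-\ell(b_0)-\bigl[\ell(b_1)-\tilde\ell(v)-\ell(b_0)\bigr]=\tilde\ell(v).$$
So $x=(v,c^*)\in L$, and $\alpha_x(b_0,c_0)=F(v+e_{b_0},c^*+c_0)=(b_1,c_1)$. $\square$

The vector space $L$ therefore provides a transitive supply of type-preserving permutations $\alpha_x$. They need not form a group. For $x=(v,c^*)$, $x'=(v',c'^*)$,
$$\alpha_{x'}\alpha_x(b,c)\ \text{ has second component }\ c+c^*+c'^*+h(v+e_b)+h(v'+e_{b+\pi(v)}),$$
while $\alpha_{x+x'}(b,c)$ has second component $c+c^*+c'^*+h(v+v'+e_b)$. Nothing in (1) forces these to agree. The plan is to choose $\ell$ so that this defect cannot be repaired by any choice of e.a. group.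

## Cores, and what the typed set is for

All graphs are finite and simple. A Cayley graph $\mathrm{Cay}(A,C)$ on an additively written abelian group $A$ has a connection set $C\subset A\setminus\{0\}$ with $-C=C$, and $x,y\in A$ are adjacent if and only if $x-y\in C$. A $p$-ary Cayley graph is a graph isomorphic to a Cayley graph on some $\mathbb Z_p^d$, $d\ge0$; the one-vertex graph $K_1$ is included. For $p=2$ these are the cubelike graphs. Translations act regularly on $\mathrm{Cay}(A,C)$, so the automorphism group of a $p$-ary Cayley graph contains a regular e.a. $p$-group.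

A homomorphism maps edges to edges. A graph is a core if all its endomorphisms are invertible. A retract of $X$ is a subgraph $W$ with a homomorphism $\rho:X\to W$ that is the identity on $W$. A retract is an induced subgraph: if $w,w'\in W$ are adjacent in $X$, then $\rho(w)=w$ and $\rho(w')=w'$ are adjacent in $W$. A core of $X$ is a retract of $X$ that is a core; it exists, all cores of $X$ are isomorphic, and we write $X^\bullet$. Two homomorphically equivalent cores $M,M'$ are isomorphic: if $f:M\to M'$ and $g:M'\to M$ are homomorphisms, then $gf$ and $fg$ are invertible endomorphisms, so $f$ is bijective and its inverse $(gf)^{-1}g$ is a homomorphism. So if $X$ is homomorphically equivalent to a core $M$, then $X^\bullet\cong M$.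

The question, taken from Guang Rao and Colin Tan, "Cayley graphs on elementary abelian groups of extreme degree have complete cores", arXiv:2501.18297 (2025), is this: for a given prime $p$, is the core of a $p$-ary Cayley graph necessarily a $p$-ary Cayley graph? For $p=2$ it is known (Mančinska, Pivotto, Roberson, Royle) that for every cubelike graph $X$ whose core has at most $32$ vertices, the core is also cubelike. The answer to the question is no, for every prime.

**Theorem A.** For every prime $p$ and every $n\ge2p^2$ there is a $p$-ary Cayley graph $X$ whose core is not isomorphic to a $p$-ary Cayley graph, and $|V(X^\bullet)|\ge p^n$. (Letting $n\to\infty$, for each $p$ infinitely many pairwise non-isomorphic such cores occur.)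

**Theorem B.** A core $W$ is the core of some $p$-ary Cayley graph if and only if there is a homomorphism $\mathrm{Cay}(\mathbb F^{V(W)},\{e_x-e_y:xy\in E(W)\})\to W$.

Theorem B is a short complement, proved at the end.

**Lemma 3.** Let $M$ be a vertex-transitive graph on $N$ vertices. (a) For vertex sets $S,S'$ the average of $|S\cap\alpha(S')|$ over $\alpha\in\mathrm{Aut}(M)$ is $|S||S'|/N$. (b) If $\rho:M\to W$ is a retraction onto a core $W$ of $M$, then all fibres $\rho^{-1}(w)$ have size $N/|W|$, and $W$ is vertex-transitive.

*Proof.* (a) For $s\in S$, $s'\in S'$, exactly $|\mathrm{Aut}(M)|/N$ automorphisms take $s'$ to $s$. Sum over all pairs.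

(b) For $\alpha\in\mathrm{Aut}(M)$ the map $\rho\alpha|_W$ is an endomorphism of $W$, hence a bijection. So each fibre $\rho^{-1}(w)$ meets $\alpha(W)$ in exactly one vertex. By (a), $|\rho^{-1}(w)|\,|W|/N=1$. Given $w,w'\in W$, choose $\alpha$ with $\alpha(w)=w'$; then $\rho\alpha|_W$ is an automorphism of $W$ taking $w$ to $\rho(w')=w'$. $\square$

Now the smallest cases. The core $W$ of a $p$-ary Cayley graph is vertex-transitive, and by (b) its order divides a power of $p$. If $|W|=1$, then $W=K_1$. If $|W|=p$, then $p$ divides $|\mathrm{Aut}(W)|$, so by Cauchy's theorem there is an automorphism of order $p$, which on $p$ points is a $p$-cycle. It generates a regular group, so $W$ is a Cayley graph on $\mathbb Z_p$. The answer is "yes" for cores with at most $p$ vertices.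

For larger cores, the natural attempt is to push the group down. Let $W$ be a core of $X=\mathrm{Cay}(A,C)$, with retraction $\rho$. For $a\in A$ the map $w\mapsto\rho(a+w)$ is an automorphism of $W$, and these maps act transitively. The attempt stops at composition: $\rho(a+\rho(a'+w))$ and $\rho(a+a'+w)$ need not agree, so $a\mapsto\rho(a+\,\cdot\,)|_W$ need not be a homomorphism. This is the defect seen above for $\alpha_x=F(x+j(\cdot))$. The typed set $Y$ isolates this defect, and the next statement turns it into graphs.

**Proposition 4.** Let $\ell$ solve (1) and let $Q$ be an e.a. $p$-group. Let $M$ be a graph on $Y\times Q$ in which adjacency of $(y,q)$ and $(y',q')$ depends only on $t(y,y')$ and $q'-q$. Then $M$ is homomorphically equivalent to a Cayley graph on $L\times Q$.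

*Proof.* Let
$$C=\{(j(y')-j(y),q): y,y'\in Y,\ q\in Q,\ (y,0)\text{ and }(y',q)\text{ adjacent in }M\}\subset L\times Q.$$
Adjacency in $M$ is invariant under translation in $Q$. If $(y,0)\sim(y',q)$, then $(y,-q)\sim(y',0)$, so $(j(y)-j(y'),-q)\in C$; thus $-C=C$. If $0\in C$ arose from $y,y',q$, then $q=0$ and, as $j$ is injective, $y=y'$: a loop, which is impossible. So $X=\mathrm{Cay}(L\times Q,C)$ is defined.

The map $(y,q)\mapsto(j(y),q)$ is a homomorphism $M\to X$: if $(y,q)\sim(y',q')$, then $(y,0)\sim(y',q'-q)$, so $(j(y')-j(y),q'-q)\in C$.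

The map $(x,q)\mapsto(F(x),q)$ is a homomorphism $X\to M$: let $(x'-x,q'-q)=(j(y')-j(y),q_0)\in C$ with $(y,0)\sim(y',q_0)$ in $M$. By Lemma 2(a), $t(F(x),F(x'))=t(y,y')$, and $q'-q=q_0$. So $(F(x),q)$ and $(F(x'),q')$ are adjacent in $M$. $\square$

Two tasks remain. First, find a solution $\ell$ of (1) for which no e.a. $p$-group of type-preserving permutations is transitive on $Y$. Second, choose $Q$ and $M$ so that $M$ is a core and the action on $Y$ of any regular e.a. group of automorphisms of $M$ has to preserve types.

## A functional that obstructs transitive elementary abelian groups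

For $\ell:B\to T$ put
$$\tau(\ell)=\sum_{b\in B}\bigl(\text{coefficient of }[b]\text{ in }\ell(b)\bigr).$$
Identify $T$-valued functions on $B$ with $\mathrm{Fun}(B)\otimes T$, where $\alpha\otimes a$ is $b\mapsto\alpha(b)a$. Then $\tau(\alpha\otimes a)=\langle a,\alpha\rangle$. So $\tau$ vanishes on affine maps $B\to T$, which are sums of $\alpha\otimes a$ with $\alpha\in\mathrm{Aff}$, $a\in T=\mathrm{Aff}^\perp$. It also vanishes on $\mathrm{Fun}(B)_{Z_i}\otimes a_i$, since $a_i\in J_{Z_i}$.

**Proposition 5.** If $\tau(\ell)\ne0$, then no e.a. $p$-group of type-preserving permutations of $Y$ is transitive.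

*Proof.* Let $G$ be such a group and suppose it is transitive.

**Step 1 (the shape of elements of $G$).** Preservation of the $d$-component means that $g$ shifts the $b$-coordinate by a constant $s_g$. Preservation of the types with $d=0$ means that $g$ shifts $c$ by an amount depending only on $b$. So
$$g(b,c)=(b+s_g,\;c+u_g(b)),\qquad u_g:B\to\mathbb F^I .$$
Preservation of the types with $d\in Z_i$ says $u_{g,i}(b+d)=u_{g,i}(b)$, because all fibres of $Y\to B$ are nonempty. So $u_{g,i}\in\mathrm{Fun}(B)_{Z_i}$.

**Step 2 (a single function $\theta$ describing $G$).** The homomorphism $g\mapsto s_g$ is onto $B$ by transitivity. As $G$ is a vector space, there is a homomorphic section $\sigma:B\to G$. Write $u^s=u_{\sigma(s)}$. From $\sigma(s+t)=\sigma(s)\sigma(t)$ we get $u^{s+t}(b)=u^t(b)+u^s(b+t)$. Put $\theta(b):=u^b(0)$. Setting $b=0$ gives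
$$u^s(t)=\theta(s+t)-\theta(t).$$

**Step 3 ($\theta_i$ is linear plus $Z_i$-invariant).** Let $d\in Z_i$. Since $u^s_i(t+d)=u^s_i(t)$, we get $\theta_i(s+t+d)-\theta_i(s+t)=\theta_i(t+d)-\theta_i(t)$ for all $s,t$. So $\mu_i(d):=\theta_i(x+d)-\theta_i(x)$ does not depend on $x$. Then $\mu_i$ is additive on $Z_i$: split $\theta_i(x+d+d')-\theta_i(x)$ at $x+d$. Extend $\mu_i$ to a linear $\lambda_i:B\to\mathbb F$. Then $g_i:=\theta_i-\lambda_i\in\mathrm{Fun}(B)_{Z_i}$.

**Step 4 (evaluate $\tau$).** Take $(0,c^0)\in Y$. Then $\sigma(b)(0,c^0)=(b,c^0+\theta(b))\in Y$, so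
$$\ell(b)=\ell(0)+\sum_i\lambda_i(b)a_i+\sum_ig_i(b)a_i .$$
The first two terms form an affine map $B\to T$, and the last lies in $\sum_i\mathrm{Fun}(B)_{Z_i}\otimes a_i$. So $\tau(\ell)=0$, a contradiction. $\square$

**Remark (the solutions that are of no use).** The functions $\ell(b)=t_0+D(b)+\sum_ig_i(b)a_i$, with $t_0\in T$, $D:B\to T$ linear and $g_i\in\mathrm{Fun}(B)_{Z_i}$, all solve (1). It suffices to check the two kinds of summand. For $t_0+D$ the left side of (1) is $(1-s(v))t_0$ with $s(v)$ the coordinate sum of $v$; write $t_0=\sum\xi_ia_i$ and take $h_i=\xi_i(1-s)$, which is invariant under every $V_Z$. For $g_ia_i$ the left side is $(g_i\circ\pi-\tilde g_i)a_i$, and $g_i\circ\pi-\tilde g_i$ is $V_{Z_i}$-invariant since $\pi(V_{Z_i})\subseteq Z_i$ and $\tilde g_i$ vanishes on $V_{Z_i}$. But for such $\ell$ a transitive e.a. group exists. By Lemma 1 write $D=\sum\lambda_ia_i$ with linear $\lambda_i$, put $\theta_i=\lambda_i+g_i$, and let $s\in B$ act by $(b,c)\mapsto(b+s,c+\theta(b+s)-\theta(b))$. This preserves $Y$ and is additive in $s$. It preserves types because $\theta_i(b+s)-\theta_i(b)=\lambda_i(s)+g_i(b+s)-g_i(b)$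 is $Z_i$-invariant in $b$. It commutes with the translations of $c$ by $\{c:\sum c_ia_i=0\}$, and together they are transitive. So we need a solution of (1) that is not of this form, and $\tau(\ell)\ne0$ certifies that.

## Passing to the dual: a linear map that must not exist

We want a solution $\ell$ of (1) with $\tau(\ell)\ne0$. Both the equation and $\tau$ are linear, so existence of $\ell$ is dual to non-existence of a certain map $\Psi$.

**Proposition 6.** Let $n\ge2p^2$. There is no linear $\Psi:\mathrm{Fun}(V)\to\mathrm{Fun}(B)/\mathrm{Aff}$ such that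

1. (i) $\Psi(\mathrm{Fun}(V)_Z)\subseteq(\mathrm{Fun}(B)_Z+\mathrm{Aff})/\mathrm{Aff}$ for every subspace $Z\le B$;
2. (ii) $\Psi(\alpha\circ\pi-\tilde\alpha)=\alpha+\mathrm{Aff}$ for all $\alpha\in\mathrm{Fun}(B)$.

The proof takes the next three sections. First we see why it is what we need.

**Proposition 7.** For any $n\ge2$: a solution $\ell$ of (1) with $\tau(\ell)\ne0$ exists if and only if there is no linear $\Psi$ satisfying (i) and (ii). In particular such an $\ell$ exists for $n\ge 2p^2$, by Proposition 6.

*Proof.* Linear maps $\Psi:\mathrm{Fun}(V)\to T^*=\mathrm{Fun}(B)/\mathrm{Aff}$ correspond to functionals $\hat\Psi$ on $\mathrm{Fun}(V)\otimes T$ via $\hat\Psi(h\otimes a)=\Psi(h)(a)$; all spaces are finite-dimensional.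

*Translation of (i).* The annihilator of $(\mathrm{Fun}(B)_Z+\mathrm{Aff})/\mathrm{Aff}$ in $T$ is $T\cap J_Z$. So (i) for $Z$ says that $\hat\Psi$ vanishes on $\mathrm{Fun}(V)_Z\otimes(T\cap J_Z)$. For $Z=0$ this is empty, as $J_0=0$. Hence (i) says that $\hat\Psi$ vanishes on $S:=\sum_{i\in I}\mathrm{Fun}(V)_{Z_i}\otimes a_i$.

*Translation of (ii).* Put $\kappa(\ell)=\ell\circ\pi-\tilde\ell\in\mathrm{Fun}(V)\otimes T$. Then $\kappa(\alpha\otimes a)=(\alpha\circ\pi-\tilde\alpha)\otimes a$, while $\tau(\alpha\otimes a)=\langle a,\alpha\rangle$. So (ii) says $\hat\Psi\circ\kappa=\tau$.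

Equation (1) says exactly $\kappa(\ell)\in S$. If $\Psi$ exists and $\kappa(\ell)\in S$, then $\tau(\ell)=\hat\Psi(\kappa(\ell))=0$. Conversely, suppose $\kappa(\ell)\in S$ always implies $\tau(\ell)=0$. Then $s+\kappa(\ell)\mapsto\tau(\ell)$ $(s\in S)$ is a well-defined functional on $S+\mathrm{im}\,\kappa$. Any extension of it to $\mathrm{Fun}(V)\otimes T$ vanishes on $S$ and satisfies $\hat\Psi\circ\kappa=\tau$, so it gives a $\Psi$ with (i) and (ii). $\square$

## Linear sections of $\pi$, and where they break

Before proving that $\Psi$ does not exist, try to build one. Let $s:B\to V$ be a linear map with $\pi s=\mathrm{id}$, and put $\Psi(h)=h\circ s+\mathrm{Aff}$. Condition (ii) holds: $\alpha\circ\pi\circ s=\alpha$, and $\tilde\alpha\circ s$ is linear, hence $0$ mod $\mathrm{Aff}$. Condition (i) holds provided $s(Z)\subseteq V_Z$ for every $Z$: then $h(s(b+z))=h(s(b)+s(z))=h(s(b))$ for $h\in\mathrm{Fun}(V)_Z$, $z\in Z$.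

For $p=2$, $n=2$ and a basis $a,b$ of $B$ this works: put $s(a)=e_a+e_0$, $s(b)=e_b+e_0$, so $s(a+b)=e_a+e_b$. Each $s(z)$ lies in $V_{\langle z\rangle}$ and $\pi s=\mathrm{id}$; also $s(B)\subseteq V_B$. So $\Psi$ exists, and by Proposition 7 every solution of (1) has $\tau(\ell)=0$. In this case $T$ is spanned by $\sum_b[b]$ and $\ell$ is an $\mathbb F_2$-valued function with $\tau(\ell)=\sum_b\ell(b)$; thus $\ell$ solves (1) only if it is affine, and such $\ell$ is of no use. This shows that $n$ must not be too small. One dimension further, sections break.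

**Lemma 8.** For $p=2$ and $n\ge3$ there is no linear $s:B\to V$ with $\pi s=\mathrm{id}$ and $s(z)\in V_{\langle z\rangle}$ for all $z\in B$.

*Proof.* Suppose $s$ exists. For $x,y\in B^*$ let $f(x,y)=\widetilde{xy}\circ s\in B^*$. It is bilinear and symmetric. If $x(z)=y(z)=0$, then $xy$ is $\langle z\rangle$-invariant, so $\widetilde{xy}$ vanishes on $V_{\langle z\rangle}\ni s(z)$. Hence $f(x,y)\in\langle x,y\rangle$. Moreover $x^2=x$ and $\tilde x=x\circ\pi$, so $f(x,x)=x$.

Fix $y\neq0$. The map $x\mapsto f(x,y)$ mod $y$ kills $y$ and sends each $x$ to a multiple of $x$ mod $y$. A linear map of $B^*/\langle y\rangle$ (dimension $\ge2$) for which every nonzero vector is an eigenvector is a scalar, here $\varphi(y)$. So $f(x,y)=\varphi(y)x+(\text{multiple of }y)$. For independent $y,y'$, choose $x\notin\langle y,y'\rangle$ (here $n\ge3$ enters) and compare the coefficient of $x$ modulo $\langle y,y'\rangle$: $\varphi(y+y')=\varphi(y)+\varphi(y')$. By symmetry, $f(x,y)=\varphi(y)x+\varphi(x)y$ for independent $x,y$. Now take $x,y$ independent and expand: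
$$f(x,x)=f(x+y,x)+f(y,x)=\varphi(x)(x+y)+\varphi(x+y)x+\varphi(x)y+\varphi(y)x=0,$$
contradicting $f(x,x)=x$. $\square$

The mechanism: locality forces $f$ to be a sum of terms, symmetry makes terms equal on the diagonal, and $p$ equal terms sum to $0$, while $x^p=x$ says the sum is not $0$. This argument only rules out $\Psi$ of the special form $h\mapsto h\circ s$, for which $\Psi(\tilde\alpha)=0$. A general $\Psi$ is merely linear on $\mathrm{Fun}(V)$, and $\Psi(\tilde\alpha)$ can be a nonlinear function. So we study $\Psi$ on products $\tilde\alpha_1\cdots\tilde\alpha_k$, where the $\alpha_i$ are themselves products of linear forms.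

## Local multilinear maps into $\mathrm{Fun}(B)/\mathrm{Aff}$

For a subspace $P\le B^*$ let $\mathrm{Fun}_P:=\mathrm{Fun}(B)_{P^\perp}$: these are the functions of the elements of $P$. If $x_1,\dots,x_m$ is a basis of $P$, each element of $\mathrm{Fun}_P$ is uniquely a combination of reduced monomials $x_1^{k_1}\cdots x_m^{k_m}$ with $0\le k_i\le p-1$. In particular, with respect to a basis of $B^*$, the affine functions are the combinations of the reduced monomials of degree at most $1$, and the coefficient of a reduced monomial of degree at least $2$ is well defined on $\mathrm{Fun}(B)/\mathrm{Aff}$.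

For $u\in B$ let $\Delta_uG(b)=G(b+u)-G(b)$. The induction below lowers the space that we factor out, so we treat three cases at once. For $\mathcal A\in\{\mathrm{Aff},\mathrm{const},0\}$ put $\mathcal A'=\mathrm{const},0,0$ respectively. Then $\Delta_u\mathcal A\subseteq\mathcal A'$ for $u\in B$, $\mathcal A'x\subseteq\mathcal A$ for $x\in B^*$, and second differences kill $\mathcal A$.

**Lemma 9.** Let $P\le B^*$, $\dim P\le n-2$, and let $g:B^*\to\mathrm{Fun}(B)/\mathcal A$ be linear with $g(x)\in(\mathrm{Fun}_{P+\langle x\rangle}+\mathcal A)/\mathcal A$ for all $x$. Then there is $\varphi\in\mathrm{Fun}_P$ with $g(x)-\varphi x\in(\mathrm{Fun}_P+\mathcal A)/\mathcal A$ for all $x\in B^*$.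

*Proof.* For $x\notin P$ choose a representative $G_x\in\mathrm{Fun}_{P+\langle x\rangle}$ of $g(x)$.

**Step 1 ($G_z$ has degree at most $1$ in $z$).** Let $x,y$ be independent mod $P$. Choose $u,u'\in P^\perp$ with $x(u)=1$, $y(u)=0$, $x(u')=0$, $y(u')=1$. We have $G_{x+y}-G_x-G_y\in\mathcal A$. Now $\Delta_{u'}G_x=0$ since $u'$ is killed by $P$ and $x$; likewise $\Delta_uG_y=0$; and $\Delta_u\Delta_{u'}\mathcal A=0$. Hence $\Delta_u\Delta_{u'}G_{x+y}=0$. Both $u$ and $u'$ fix the elements of $P$ and shift $x+y$ by $1$. So $G_{x+y}$, as a function of $x+y$ with the elements of $P$ held fixed, has vanishing second difference, i.e. constant first difference. (For $p=2$ this is automatic; every function on $\mathbb F_2$ is affine.) Thus $G_{x+y}=\varphi_{x+y}\cdot(x+y)+\psi_{x+y}$ with $\varphi_{x+y},\psi_{x+y}\in\mathrm{Fun}_P$. Every $z\notin P$ is such a sum: since $\dim B^*/P\ge2$, take $x$ independent of $z$ mod $P$ and $y=z-x$. So $G_z=\varphi_zz+\psi_z$ for all $z\notin P$.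

**Step 2 (the slopes agree mod $\mathcal A'$).** Apply $\Delta_u$ and $\Delta_{u'}$ to $G_{x+y}-G_x-G_y\in\mathcal A$. This gives $\varphi_{x+y}-\varphi_x\in\mathcal A'$ and $\varphi_{x+y}-\varphi_y\in\mathcal A'$. So $\varphi_x\equiv\varphi_y$ mod $\mathcal A'$ when $x,y$ are independent mod $P$. If $x,y\notin P$ are dependent mod $P$, compare both with some $w$ independent of them mod $P$.

**Step 3 (subtract one slope).** Let $\varphi=\varphi_{x_0}$ for one $x_0\notin P$. For $x\notin P$ we have $G_x-\varphi x=(\varphi_x-\varphi)x+\psi_x\in\mathcal A+\mathrm{Fun}_P$. So the linear map $x\mapsto g(x)-\varphi x$ has values in $(\mathrm{Fun}_P+\mathcal A)/\mathcal A$ on $B^*\setminus P$. This set spans $B^*$, so the same holds on all of $B^*$. $\square$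

**Definition.** A $d$-linear map $f:(B^*)^d\to\mathrm{Fun}(B)/\mathcal A$ is local if $f(x_1,\dots,x_d)\in(\mathrm{Fun}_{\langle x_1,\dots,x_d\rangle}+\mathcal A)/\mathcal A$ for all $x$. For $U\subseteq[d]=\{1,\dots,d\}$ write $x_U=\prod_{i\in U}x_i$ (a product of functions, $x_\emptyset=1$), $U^c=[d]\setminus U$ and $x|_{U^c}=(x_i)_{i\notin U}$.

For example, $x_1x_2$ and $c(x_1)x_2$, with $c$ a linear form on $B^*$, are local bilinear maps. The next lemma says that all local maps are sums of such terms.

**Lemma 10.** If $f$ is local $d$-linear and $n\ge d+1$, there are multilinear forms $c_U:(B^*)^{U^c}\to\mathbb F$ with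
$$f(x)=\sum_{U\subseteq[d]}c_U(x|_{U^c})\,x_U\quad\text{mod }\mathcal A\qquad\text{for all }x\in(B^*)^d.\tag{3}$$

*Proof.* Induction on $d$, for all three $\mathcal A$ simultaneously. For $d=0$, locality says that $f$ is a constant mod $\mathcal A$. Let $d\ge1$, $x'=(x_2,\dots,x_d)$ and $P=\langle x'\rangle$, so $\dim P\le d-1\le n-2$.

**Step 1 (split off $x_1$).** Lemma 9, applied to $x_1\mapsto f(x_1,x')$, gives
$$f(x_1,x')=\varphi(x')x_1+\psi(x_1,x'),\quad \varphi(x')\in\mathrm{Fun}_P,\quad\psi(x_1,x')\in(\mathrm{Fun}_P+\mathcal A)/\mathcal A\ \text{ for all }x_1.$$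

**Step 2 ($\varphi$ is multilinear mod $\mathcal A'$).** If $x_1(u)=1$ and $x_i(u)=0$ for $i\ge2$, then $\Delta_u(\varphi(x')x_1)=\varphi(x')$ and $\Delta_u(\mathrm{Fun}_P+\mathcal A)\subseteq\mathcal A'$. So $\varphi(x')\equiv\Delta_uf(x_1,x')$ mod $\mathcal A'$, and $\varphi(x')$ mod $\mathcal A'$ is determined by $f$. To compare $\varphi$ at $x_2,\bar x_2,x_2+\bar x_2$ with the other variables fixed, choose $x_1\notin\langle x_2,\bar x_2,x_3,\dots,x_d\rangle$, which is possible as this space has dimension at most $d\le n-1$, and one $u$ that is killed by this space with $x_1(u)=1$. This one pair $(x_1,u)$ computes all three values, so additivity of $f$ in $x_2$ gives additivity of $\varphi$. The other variables are treated in the same way, and additive maps of $\mathbb F_p$-spaces are linear. So $\varphi$ is a local $(d-1)$-linear map into $\mathrm{Fun}(B)/\mathcal A'$, and the induction hypothesis expands it as in (3) mod $\mathcal A'$. Since $\mathcal A'x_1\subseteq\mathcal A$, multiplying by $x_1$ yields an expansion of $\varphi(x')x_1$ mod $\mathcal A$, with the sets $U\ni1$.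

**Step 3 (the rest).** By the same inclusion $\psi=f-\varphi x_1$ is well defined mod $\mathcal A$ when $\varphi$ is known mod $\mathcal A'$, and it is multilinear. For each fixed $x_1$ it is local in $x'$. Apply the induction hypothesis for each $x_1$ in a basis of $B^*$ and extend the resulting forms linearly in $x_1$. This gives the terms with $U\not\ni1$. $\square$

From now on $\mathcal A=\mathrm{Aff}$. The terms of (3) with $|U|\le1$ are affine functions and are dropped.

**Lemma 11.** Let $f$ be local $d$-linear with values in $\mathrm{Fun}(B)/\mathrm{Aff}$, and $n\ge2d$, $d\ge1$.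

(a) The $c_U$ with $|U|\ge2$ are unique.

(b) Let $\sigma$ be a permutation of $[d]$ with $f(x\circ\sigma)=f(x)$ for all $x:[d]\to B^*$. At a tuple $x$ with $x\circ\sigma=x$, the values of $c_U$ and $c_{\sigma(U)}$ agree for every $|U|\ge2$.

*Proof.* (a) For an independent tuple $x$, the $x_U$ with $|U|\ge2$ are distinct reduced monomials of degree at least $2$, hence linearly independent mod $\mathrm{Aff}$. Since an independent tuple on $U^c$ extends to one on $[d]$, $c_U$ is determined on independent tuples. It remains to see that a $k$-linear form with $2k\le n$ that vanishes on independent tuples is $0$. Given $v_1,\dots,v_k$, choose $y_1,\dots,y_k$ independent modulo $\langle v_1,\dots,v_k\rangle$, write $v_i=(v_i+y_i)-y_i$ and expand. All tuples that result are independent modulo $\langle v_1,\dots,v_k\rangle$, so the form vanishes on them.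

(b) Since $(x\circ\sigma)_U=x_{\sigma(U)}$, we have $f(x)=f(x\circ\sigma)=\sum_Uc_U((x\circ\sigma)|_{U^c})\,x_{\sigma(U)}$. The coefficient here depends only on $x|_{\sigma(U)^c}$. By (a), $c_{\sigma(U)}(x|_{\sigma(U)^c})=c_U((x\circ\sigma)|_{U^c})$ for $|U|\ge2$. If $x\circ\sigma=x$, the right side is $c_U(x|_{U^c})$. $\square$

**Definition.** For $d\ge2$ the constant $c_{[d]}$ is the top coefficient of $f$.

## Why $\Psi$ cannot exist: counting modulo $p$

*Proof of Proposition 6.* Suppose $\Psi$ exists. Put $\Psi_k(\alpha_1,\dots,\alpha_k)=\Psi(\tilde\alpha_1\cdots\tilde\alpha_k)$, which is symmetric and multilinear in $\alpha_1,\dots,\alpha_k\in\mathrm{Fun}(B)$.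

**Step 1 (locality).** The purpose is to make the previous section applicable. If all $\alpha_i\in\mathrm{Fun}(B)_Z$, then each $\tilde\alpha_i$ vanishes on $V_Z$, so $\prod\tilde\alpha_i\in\mathrm{Fun}(V)_Z$. If the $\alpha_i$ are products of linear forms, take $Z$ to be the common kernel of all linear forms involved. Then (i) says that $\Psi_k(\alpha_1,\dots,\alpha_k)$ is a local multilinear map of all these linear forms. Below at least $2$ and at most $p^2$ forms occur, and $n\ge2p^2$, so Lemmas 10 and 11 apply.

**Step 2 (normalization).** The purpose is to remove the freedom in $\Psi(\tilde\alpha)$. Let $\lambda$ be the top coefficient of $(x_1,\dots,x_p)\mapsto\Psi_1(x_1\cdots x_p)$. Let $\mathrm{Ev}(h)=(b\mapsto h(e_b))+\mathrm{Aff}$. It satisfies (i), since $b-b'\in Z$ implies $e_b-e_{b'}\in V_Z$. Also $\mathrm{Ev}(\alpha\circ\pi-\tilde\alpha)=0$ and $\mathrm{Ev}(\tilde\alpha)=\alpha+\mathrm{Aff}$. So $\Psi-\lambda\,\mathrm{Ev}$ still satisfies (i) and (ii), and its value of the top coefficient is $\lambda-\lambda\cdot1=0$. Replace $\Psi$ by it; now $\lambda=0$.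

**Step 3 (the starting value).** For $x\in B^*$ we have $\tilde x=x\circ\pi$. With $\alpha=x_1\cdots x_p$, (ii) gives
$$\Psi_p(x_1,\dots,x_p)=\Psi(\alpha\circ\pi)=\alpha+\Psi_1(\alpha),$$
whose top coefficient is $1+\lambda=1$.

**Step 4 (replace single forms by products, one at a time).** For $0\le r\le p$ let $C_r$ be the top coefficient of $\Psi_p(\alpha_1,\dots,\alpha_p)$ as a multilinear map, where $\alpha_1,\dots,\alpha_r$ are products of $p$ linear forms and $\alpha_{r+1},\dots,\alpha_p$ are single linear forms. By Step 3, $C_0=1$. We claim $C_r=C_{r-1}$ for $1\le r\le p$.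

Let $f$ be the map for $r$, let $z_1,\dots,z_p$ be the forms in $\alpha_r$ and $w=(w_1,\dots,w_m)$ all the others; $m=(r-1)p+(p-r)=r(p-1)\ge1$. Set $z_1=\dots=z_p=z$ with $z,w_1,\dots,w_m$ independent, and compute the coefficient of the reduced monomial $zw_1\cdots w_m$, of degree at least $2$, in two ways.

First, $z^p=z$ as functions, so $f(z,\dots,z;w)$ is the map for $r-1$ at $(z;w)$, and the coefficient is $C_{r-1}$.

Second, by (3), $f(z,\dots,z;w)=\sum_Uc_U\,z^{k_U}w_{U'}$, where $k_U$ is the number of $z_j$'s in $U$, $U'$ is the set of $w$'s in $U$, and $c_U$ is evaluated at the specialized tuple. The monomial $zw_1\cdots w_m$ arises only when $U$ contains all $w$'s and $k_U\in\{1,p\}$. The one $U$ with $k_U=p$ contributes $C_r$. There are $p$ sets with $k_U=1$. The map $f$ is symmetric in $z_1,\dots,z_p$, and the specialized tuple is fixed by these permutations, so by Lemma 11(b) the $p$ sets contribute equal values; their total is $0$. Hence $C_r=C_{r-1}$, and so $C_p=1$.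

**Step 5 (the contradiction).** Let $f(x_{ij})=\Psi_p(\alpha_1,\dots,\alpha_p)$ with $\alpha_i=\prod_{j=1}^px_{ij}$, a $p^2$-linear map with top coefficient $C_p=1$. Set $x_{ij}=x_j$ with $x_1,\dots,x_p$ independent, and let $\alpha=x_1\cdots x_p$. We compute the coefficient of $x_1\cdots x_p$ in two ways.

First, $\tilde\alpha^p=\tilde\alpha$ because $\tilde\alpha$ takes values in $\mathbb F_p$. So $f$ takes the value $\Psi(\tilde\alpha^p)=\Psi_1(\alpha)$, and the coefficient is $\lambda=0$.

Second, by (3) the value is $\sum_Uc_U\prod_jx_j^{m_j(U)}$, where $m_j(U)$ is the number of elements of $U\subseteq[p]\times[p]$ in column $j$. The reduced monomial $x_1\cdots x_p$ arises exactly from those $U$ with all $m_j(U)\in\{1,p\}$. The full set contributes $1$. The cyclic shift of the rows is a symmetry of $f$ of order $p$, since it only permutes $\alpha_1,\dots,\alpha_p$, and it fixes the specialized tuple. A set $U$ fixed by it has every column empty or full, so the full set is the only fixed one among those considered. All the others come in orbits of size $p$, and by Lemma 11(b) the contributions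 within an orbit are equal; here $|U|\ge p\ge2$. Their total is $0$, and the coefficient is $1$. This contradicts the value $0$. $\square$

For $p=2$ the last count runs over the $9$ subsets of $[2]\times[2]$ that meet both columns: the full set, and four pairs swapped by exchanging the rows.

From here on $n\ge2p^2$, and $\ell$, $(h_i)$ are fixed with (1) and $\tau(\ell)\ne0$, as provided by Proposition 7. The typed set $Y$ then has a transitive group of type-preserving permutations (Lemma 2) but no transitive e.a. one (Proposition 5).

## A graph whose edges record types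

We now need a graph that remembers types, at least up to sign. Two points have to be arranged. An automorphism should respect the partition into the sets $\{y\}\times Q$; for this, edges inside such a set lie in certain small subgraphs that other edges avoid. And the type of a pair should be visible; for this, different types get different numbers of edges.

**Multiplicities.** Choose $k:\mathcal T\setminus\{0\}\to\mathbb Z_{>0}$ with $k(t)=k(t')$ if and only if $t'\in\{t,-t\}$, and a set $\mathcal T^+$ of representatives of the sets $\{t,-t\}$, $t\in\mathcal T\setminus\{0\}$. For $p$ odd $t\ne-t$ when $t\ne0$; for $p=2$, $t=-t$. Let $\Lambda=\{(t,m):t\in\mathcal T^+,\ 1\le m\le k(t)\}$.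

**The gadget.** It consists of a space $H$ and a set $\Sigma=-\Sigma\subset H\setminus\{0\}$ that spans $H$.

* For $p=2$: $H=\mathbb F_2^4$ with basis $\gamma_1,\dots,\gamma_4$, $\gamma_5=\gamma_1+\dots+\gamma_4$, $\Sigma=\{\gamma_1,\dots,\gamma_5\}$. Any four of the $\gamma_a$ are independent, and all five sum to $0$.
* For $p$ odd: $H=\{x\in\mathbb F^4:\sum_ax_a=0\}$, $\Sigma=\{\epsilon_a-\epsilon_b:a\ne b\}$, where $\epsilon_1,\dots,\epsilon_4$ is the standard basis of $\mathbb F^4$.

**The connection sets.** Let $Q=H^{\Lambda\times\{1,\dots,6\}}$. For a block $\kappa\in\Lambda\times\{1,\dots,6\}$ and $u\in H$, let $u_\kappa\in Q$ have $u$ in coordinate $\kappa$ and $0$ elsewhere. Put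
$$S_0=\{u_\kappa:u\in\Sigma,\ \kappa\text{ a block}\}.$$
Fix $0\ne u^0\in H$ and put $\varepsilon_\lambda=\sum_{m=1}^6u^0_{(\lambda,m)}$ for $\lambda\in\Lambda$. For $t\in\mathcal T^+$ let $S_t=\{\varepsilon_{(t,m)}:1\le m\le k(t)\}$ and $S_{-t}=-S_t$; for $p=2$ this is consistent, as $-S_t=S_t$. Then $|S_t|=k(t)$ for $t\ne0$, $S_{-t}=-S_t$ for all $t\in\mathcal T$, $S_0$ generates $Q$, and $0$ lies in none of these sets.

**The graph.** Define $\mathcal G$ on $Y\times Q$ by
$$(y,q)\sim(y',q')\iff q'-q\in S_{t(y,y')}.\tag{4}$$
An edge is internal if $y=y'$ and external otherwise. Its step, in a chosen direction, is $q'-q$. An external step is $\varepsilon_\lambda$ or $-\varepsilon_\lambda$ for a unique $\lambda$. If $\alpha$ is a type-preserving permutation of $Y$ and $q_0\in Q$, then $(y,q)\mapsto(\alpha y,q+q_0)$ is an automorphism; so by Lemma 2(b) $\mathcal G$ is vertex-transitive.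

**Lemma 12.** In a closed walk of length at most $5$, with steps taken along the walk, let $m_\lambda$ be the signed number of external steps $\pm\varepsilon_\lambda$ (for $p=2$: the number of external steps $\varepsilon_\lambda$). Then all $m_\lambda\equiv0$ mod $p$, and the internal steps sum to $0$.

*Proof.* The external steps sum to $\sum m_\lambda\varepsilon_\lambda$. This has at least $6$ nonzero blocks unless all $m_\lambda\equiv0$. The internal steps, at most $5$ of them, sum to something with at most $5$ nonzero blocks. The total is $0$. So all $m_\lambda\equiv0$, the external sum is $0$, and so is the internal sum. $\square$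

**Lemma 13.** (a) For $p\ne3$ every triangle has only internal edges. For $p=3$ a triangle has only internal edges, or has only external edges and equal steps around. (b) No $K_4$ contains an external edge. (c) For $p$ odd, the clique number is $\omega(\mathcal G)=4$, and an edge is internal if and only if it lies in a $K_4$. (d) For $p=2$, $\mathcal G$ is triangle-free, and an edge is internal if and only if it lies in a $5$-cycle.

*Proof.* (a) Exactly one external edge is impossible by Lemma 12, as some $m_\lambda=\pm1$. Exactly two are impossible, as the single internal step would be $0$. With three external edges, no $\lambda$ can be used exactly once, so one $\lambda$ is used three times and $m_\lambda\in\{\pm1,\pm3\}$. By Lemma 12 $p$ divides $m_\lambda$, so $p=3$, $m_\lambda=\pm3$, and the three steps around the triangle are equal.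

(b) For $p\ne3$ this follows from (a), since each edge of a $K_4$ lies in a triangle. Let $p=3$ and let $u_0u_1$ be an external edge in a $K_4$ on $u_0,\dots,u_3$, with step $s$ from $u_0$ to $u_1$. By (a), the triangles $u_0u_1u_2$ and $u_0u_1u_3$ have all steps equal to $s$. So with $q(u)$ the $Q$-component of $u$, $q(u_2)=q(u_1)+s=q(u_3)$. This is impossible for adjacent $u_2,u_3$, as $0$ lies in no $S_t$.

(c) The sets $\{0\}\cup\{(\epsilon_a-\epsilon_c)_\kappa:c\ne a\}$ in a fibre $\{y\}\times Q$ are cliques of size $4$, as the difference of two of the listed elements has the form $(\epsilon_{c'}-\epsilon_c)_\kappa$. Their translates show that every internal edge is in a $K_4$. With (b), this proves the second claim. It remains to bound cliques. A clique of size at least $4$ has only internal edges by (b), so it lies in one $\{y\}\times Q$. Translate it to contain $q=0$. Two elements $u_\kappa,u'_{\kappa'}$ of $S_0$ with $\kappa\ne\kappa'$ have a difference with two nonzero blocks, which is not in $S_0$. So the clique is $\{0\}\cup\mathcal R$ with $\mathcal R\subseteq\Sigma$, inside one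 block, and differences of distinct elements of $\mathcal R$ lie in $\Sigma$. We show $|\mathcal R|\le3$.

Let $r=\epsilon_a-\epsilon_b\ne r'=\epsilon_c-\epsilon_d$ be in $\mathcal R$. If $a\ne c$ and $b\ne d$, then $r-r'=\epsilon_a+\epsilon_d-\epsilon_b-\epsilon_c$ with $\{a,d\}\cap\{b,c\}=\emptyset$. As $2\ne0$, this has at least three nonzero coordinates unless $a=d$ and $b=c$. In that case it is $2(\epsilon_a-\epsilon_b)$, which is in $\Sigma$ only if $2=\pm1$ in $\mathbb F$, i.e. $p=3$. So two distinct elements of $\mathcal R$ share the first index, or share the second index, or are negatives of each other (only if $p=3$).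

Suppose $r=\epsilon_a-\epsilon_b$ and $-r$ are both in $\mathcal R$. A third element $\epsilon_c-\epsilon_d$ would need ($c=a$ or $d=b$) and ($c=b$ or $d=a$). As $a\ne b$ and $c\ne d$, each of the four combinations is impossible. So $|\mathcal R|=2$. Otherwise any two elements share their first or second index. If some pair shares its first index $a$, with different second indices, every other element must have first index $a$, since otherwise it would share the second index with both. So $|\mathcal R|\le3$. If no pair shares its first index, all share the second, and again $|\mathcal R|\le3$.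

(d) Three elements of $S_0$ never sum to $0$. If they are not all in one block, some block contains exactly one of them. If they are all in one block and distinct, they are independent; if two coincide, the sum is the third, which is nonzero. By (a) all triangles are internal, so there are none. A $5$-cycle with an external edge has, by Lemma 12, a positive even number of external edges. If $2$, three internal steps sum to $0$; if $4$, a single internal step is $0$. Both are impossible. Conversely, an internal edge with step $(\gamma_a)_\kappa$ lies on a closed walk with steps $(\gamma_1)_\kappa,\dots,(\gamma_5)_\kappa$ in an order starting with $a$. It is a $5$-cycle, because any sum of one to four distinct $\gamma$'s is nonzero. $\square$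

## Automorphisms of $\mathcal G$ see types up to sign

By Lemma 13(c),(d) every $g\in\mathrm{Aut}(\mathcal G)$ preserves the internal edges. These form a graph with components $\{y\}\times Q$, since $S_0$ generates $Q$. So $g$ induces a permutation $\bar g$ of $Y$. For $y\ne y'$ each vertex of $\{y\}\times Q$ has exactly $k(t(y,y'))$ neighbors in $\{y'\}\times Q$. Hence $k(t(\bar gy,\bar gy'))=k(t(y,y'))$, and therefore
$$t(\bar gy,\bar gy')\in\{\pm t(y,y')\}\qquad\text{for all }y,y'\in Y.\tag{5}$$

**Proposition 14.** $\mathrm{Aut}(\mathcal G)$ contains no regular e.a. $p$-subgroup.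

*Proof.* Let $G'$ be one. Its image $\bar G$ on $Y$ is a transitive e.a. $p$-group. By Proposition 5 it suffices to show that each $\beta\in\bar G$ preserves types. For $p=2$ this is (5). Let $p$ be odd; we have to remove the sign.

**Step 1 (the induced map on $B$ is a translation).** By (5) the $d$-component of a type is preserved up to sign, so pairs with $d=0$ go to pairs with $d=0$, and pairs with $d\ne0$ to pairs with $d\ne0$. So $\beta$ induces a permutation $\bar\beta$ of $B$ with $\bar\beta(b')-\bar\beta(b)=\pm(b'-b)$. Let $s=\bar\beta(0)$ and $\bar\beta(b)=s+\epsilon(b)b$, with $\epsilon(b)=\pm1$ for $b\ne0$. For independent $b,b'$ the relation $\epsilon(b)b-\epsilon(b')b'=\pm(b-b')$ forces $\epsilon(b)=\epsilon(b')$. As $n\ge2$, two dependent nonzero vectors can both be compared with a third one. So $\epsilon$ is constant. If $\epsilon=-1$, then $\bar\beta^2=\mathrm{id}=\bar\beta^p$, so $\bar\beta=\mathrm{id}$ as $p$ is odd, i.e. $s-b=b$ for all $b$. This is false. So $\epsilon=1$ and $\bar\beta$ is a translation.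

**Step 2 (types with $d\ne0$).** The image type is $\pm t(y,y')$ and has $d$-component $d$. As $-d\ne d$, the sign is $+$. So these types are preserved.

**Step 3 (types with $d=0$).** Let $y=(b,c)$, $y'=(b,c')$, $i\in I$. Choose $0\ne z\in Z_i$, possible since $Z_i\neq0$, and $y''\in Y$ over $b+z$. The types of $(y,y'')$ and $(y',y'')$ are preserved by Step 2, and $i\in I(z)$. Subtracting their $i$-th components shows that the $i$-th coordinates of $\beta y'$ and $\beta y$ differ by $c'_i-c_i$. This holds for all $i\in I$, so the type of $(y,y')$ is preserved. $\square$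

## The complement of $\mathcal G$ is a core

The graph $\mathcal G$ might retract onto something smaller. Its complement has the same automorphisms, and its independent sets are the cliques of $\mathcal G$, which are tiny. This makes the fibres of a retraction tiny.

**Proposition 15.** $M=\overline{\mathcal G}$ is a core.

*Proof.* $M$ is vertex-transitive and $N:=|V(M)|=|Y||Q|$ is a power of $p$. Let $\rho:M\to W$ be a retraction onto a core $W$ of $M$. By Lemma 3(b) all fibres have size $r=N/|W|$, a power of $p$. Suppose $r>1$, so $r\ge p$.

Fibres are independent in $M$, i.e. cliques of $\mathcal G$, so $r\le\omega(\mathcal G)$. If distinct $w,w'\in W$ are non-adjacent in $M$, then no vertex of $\rho^{-1}(w)$ is adjacent in $M$ to a vertex of $\rho^{-1}(w')$, so the union of the two fibres is a clique of size $2r$ in $\mathcal G$.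

* $p\ge5$: $r\ge5>4=\omega(\mathcal G)$, a contradiction.
* $p=3$: $3\le r\le4$ gives $r=3$, and $2r=6>4$. So $W$ is complete in $M$, i.e. independent in $\mathcal G$, with $|W|=N/3$. But $\mathcal G$ contains a $K_4$, each image of which under $\mathrm{Aut}(\mathcal G)$ meets $W$ in at most one vertex. By Lemma 3(a) for the vertex-transitive graph $\mathcal G$, $4|W|/N\le1$, i.e. $4/3\le1$. Contradiction.
* $p=2$: $\omega(\mathcal G)=2$, so $r=2$, and $2r=4>2$. So $W$ is independent in $\mathcal G$ with $|W|=N/2$. But $\mathcal G$ contains a $5$-cycle, each image of which meets $W$ in at most two vertices. By Lemma 3(a), $5|W|/N\le2$, i.e. $5/2\le2$. Contradiction.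

Hence $r=1$, $W=M$, and $M$ is a core. $\square$

*Proof of Theorem A.* Adjacency in $\mathcal G$ depends only on $t(y,y')$ and $q'-q$, by (4). The same holds in $M=\overline{\mathcal G}$, since $(y,q)=(y',q')$ if and only if $t(y,y')=0$ and $q'-q=0$. By Proposition 4, $M$ is homomorphically equivalent to a Cayley graph $X$ on the e.a. $p$-group $L\times Q$. As $M$ is a core, $X^\bullet\cong M$.

If $M$ were isomorphic to a Cayley graph on some $\mathbb Z_p^m$, the translations would give a regular e.a. $p$-subgroup of $\mathrm{Aut}(M)=\mathrm{Aut}(\mathcal G)$, contradicting Proposition 14. Finally $|V(X^\bullet)|=|Y||Q|\ge|Y|\ge p^n$; as $n$ grows, the orders of these cores are unbounded, so infinitely many non-isomorphic ones occur for each $p$. $\blacksquare$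

So for every prime $p$ the core of a $p$-ary Cayley graph is not necessarily a $p$-ary Cayley graph. In particular, cores of cubelike graphs need not be cubelike.

## One Cayley graph that tests whether a core occurs

Let $W$ be a core and $K=\mathrm{Cay}(\mathbb F^{V(W)},\{e_x-e_y:xy\in E(W)\})$, where $(e_x)_{x\in V(W)}$ is the standard basis. The connection set is symmetric and omits $0$.

*Proof of Theorem B.* Suppose there is a homomorphism $K\to W$. The map $y\mapsto e_y$ is a homomorphism $W\to K$. So $K$ and the core $W$ are homomorphically equivalent, and $K^\bullet\cong W$; and $K$ is a $p$-ary Cayley graph.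

Conversely, let $W\cong X^\bullet$ with $X=\mathrm{Cay}(A,C)$ and $A$ an e.a. $p$-group. Let $g:W\to X$ be a homomorphism. The linear map $\hat g:\mathbb F^{V(W)}\to A$ with $\hat g(e_y)=g(y)$ sends $e_x-e_y$, for $xy\in E(W)$, to $g(x)-g(y)\in C$. So $\hat g$ is a homomorphism $K\to X$. Compose it with a homomorphism $X\to W$. $\blacksquare$

**Example.** Let $W=K_p$ with vertex set $\mathbb F$. The linear map $v\mapsto\sum_{x\in\mathbb F}x\,v_x$ sends $e_x-e_y$ to $x-y\ne0$, so it is a homomorphism $K\to\mathrm{Cay}(\mathbb F,\mathbb F\setminus\{0\})=K_p$, in accordance with the fact that $K_p$ is itself a $p$-ary Cayley graph.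

**Example.** Let $p=2$ and $W=C_5$, which is a core: proper subgraphs of $C_5$ are bipartite and $C_5$ is not, so every endomorphism is bijective. By Lemma 3(b) the core of a cubelike graph has order a power of $2$, so $C_5$ is not such a core, and by Theorem B there is no homomorphism $K\to C_5$. Here the connection set of $K$ consists of the five vectors $e_x+e_y$, $xy\in E(C_5)$. They sum to $0$, and any four of them are independent, since they come from the edges of a path. So each component of $K$ is isomorphic to $\mathrm{Cay}(H,\Sigma)$ with the gadget $H,\Sigma$ used above for $p=2$; this $16$-vertex graph contains $5$-cycles but has no homomorphism to $C_5$.
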